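# How many short vectors must the Jacobian lattice of a Riemann surface contain?

## 1. A rectangular torus, and long handles on a sphere

Fix $m\ge 1$ and let $T_m=\mathbb C/(\mathbb Z+im\mathbb Z)$, with coordinate $x+iy$. Its harmonic $1$-forms are $a\,dx+b\,dy$ with $a,b\in\mathbb R$; the periods over the two sides of the rectangle are $a$ and $bm$. The form has integral periods exactly when it is $i\,dx+k\,\frac{dy}{m}$ with $i,k\in\mathbb Z$, and then
$$\int_{T_m}\Big|i\,dx+k\tfrac{dy}m\Big|^2=i^2m+\frac{k^2}{m}.$$
So this lattice of rank two has one cheap vector, of squared norm $1/m$, and every vector that is not a multiple of it costs at least $m$. As $m\to\infty$ one direction becomes arbitrarily expensive and the other arbitrarily cheap.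

Now the general notions. Throughout, "surface" means closed connected Riemann surface unless said otherwise. In a holomorphic coordinate $x+iy$ the Hodge star is $*dx=dy$, $*dy=-dx$. We identify $H^1(M;\mathbb R)$ with the real harmonic $1$-forms on $M$ and put $|\omega|^2_{L^2}=\int_M\omega\wedge*\omega$. The lattice vectors are the elements of $H^1(M;\mathbb Z)\subset H^1(M;\mathbb R)$; if $M$ has genus $g$, this lattice has rank $2g$, and it defines the Jacobian of $M$. If $\omega$ is a harmonic form with integral periods, integrating it gives a harmonic map $f:M\to\mathbb R/\mathbb Z$ with $df=\omega$. For a map $f:M\to\mathbb R/\mathbb Z$ write $E(f)=\int_M|df|^2$; this number is conformally invariant.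

The harmonic map minimizes energy among continuous $W^{1,2}$ maps $u$ in its class. Indeed $u-f$ lifts to a real function $v\in W^{1,2}$, and $\int\langle dv,\omega\rangle=0$ because $\omega$ is co-closed, so $E(u)=E(f)+\int|dv|^2$. Hence any map in a class bounds the norm of the class from above.

**Definition.** For $1\le k\le 2g$ let $\lambda_k(M)$ be the smallest $L\ge0$ such that $H^1(M;\mathbb Z)$ contains $k$ linearly independent vectors of $L^2$-norm at most $L$. (Put $\lambda_0=0$.)

For the torus above, $\lambda_1^2=1/m$ and $\lambda_2^2=m$. Both numbers come from a cylinder, and we shall use them in this form. Let $A=\mathbb R/\mathbb Z\times[0,m]$ with conformal coordinates $(\vartheta,\tau)$.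

*Winding is expensive.* If $f:A\to\mathbb R/\mathbb Z$ is smooth and has degree $d\neq0$ on the circles $\tau=\text{const}$, then $\int_0^1f_\vartheta\,d\vartheta=d$ on each circle, so $\int_0^1 f_\vartheta^2\,d\vartheta\ge1$ and
$$\int_A|df|^2\ge m.\tag{1}$$

*The class dual to the core is cheap.* If $A$ is conformally embedded in $M$, the map equal to $\tau/m$ on $A$ and to $0$ elsewhere is Lipschitz, has energy $m\cdot m^{-2}$, and its level sets at levels other than $0$ are core circles. So the class Poincaré dual to the core circle has
$$|\cdot|^2_{L^2}\le\frac1m .\tag{2}$$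

**Definition (plumbing).** Let $z,z'$ be holomorphic coordinates on disjoint discs $\{|z|<2\}$, $\{|z'|<2\}$ of a Riemann surface. Delete $\{|z|\le e^{-2\pi m}\}$ and $\{|z'|\le e^{-2\pi m}\}$ and identify $\{e^{-2\pi m}<|z|<1\}$ with $\{e^{-2\pi m}<|z'|<1\}$ by $zz'=e^{-2\pi m}$. The effect is to remove the two unit discs and glue in the cylinder $\{e^{-2\pi m}\le|z|\le1\}\cong\mathbb R/\mathbb Z\times[0,m]$, where $z=e^{-2\pi\tau+2\pi i\vartheta}$. We call this a handle of modulus $m$, and its core circle a cuff. The coordinate $z$ remains holomorphic on $\{e^{-2\pi m}<|z|<2\}$.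

As an example, take $2g$ disjoint discs on the sphere and plumb them in pairs by cylinders of modulus $m$. The resulting $M$ has genus $g$. The complement of the $g$ cuffs is connected, so the cuffs are independent in homology, and the space $V$ of classes with zero period on every cuff has dimension $2g-g=g$. By (2) the duals of the cuffs are $g$ independent lattice vectors of squared norm at most $1/m$. Among any $g+1$ independent lattice vectors one is outside $V$, and by (1) it costs at least $m$. Thus $\lambda_g(M)^2\le 1/m$ and $\lambda_{g+1}(M)^2\ge m$. So $\lambda_{g+1}$ admits no bound depending on $g$ alone.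

On the other hand $\lambda_g$ does. Let $L=H^1(M;\mathbb Z)$. For harmonic $u,w$ we have $\langle *u,w\rangle=\int w\wedge **u=-\int w\wedge u$. The intersection form is unimodular on $L$, so the $L^2$-dual lattice of $L$ is $*L$, which is isometric to $L$. Banaszczyk's transference theorem (Math. Ann. 296 (1993)) says $\lambda_i(L)\lambda_{n+1-i}(L^*)\le n$ for a lattice of rank $n$. With $n=2g$ and $i=g$,
$$\lambda_g(M)^2\le\lambda_g(M)\lambda_{g+1}(M)\le 2g .\tag{3}$$

So up to rank $g$ there is always a bound. A much better one holds if one stays away from rank $g$. This is Corollary C of Florent Balacheff, Hugo Parlier and Stéphane Sabourau, "Short loop decompositions of surfaces and the geometry of Jacobians" (arXiv:1011.2962):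

**Corollary C.** *Let $\eta:\mathbb N\to\mathbb N$ satisfy $\lambda:=\sup_g\eta(g)/g<1$. There is a constant $C_\lambda$ such that every closed Riemann surface of genus $g$ has at least $\eta(g)$ linearly independent lattice vectors $\Omega_i$ with $|\Omega_i|_{L^2}^2\le C_\lambda\log(g+1)$.*

The same paper has an analogue for loops. Theorem A: under the same hypothesis on $\eta$, every closed Riemannian surface of genus $g$ and area $4\pi(g-1)$ has $\eta(g)$ homologically independent loops of length at most $C_\lambda\log(g+1)$. Theorem B: this is sharp in the number of loops, that is, for every $\eta$ with $\eta(g)/g\to1$ there are hyperbolic surfaces of genus $g_k\to\infty$ whose $\eta(g_k)$-th homological systole divided by $\log g_k$ tends to infinity. Is Corollary C sharp in the same sense? In other words, if we ask for $\eta(g)$ independent vectors with $\eta(g)\le g$ but $\eta(g)/g\to1$, can the squared norm be forced to exceed every multiple of $\log g$? Or is there some such $\eta$ and some $C$ with $\lambda_{\eta(g)}(M)^2\le C\log(g+1)$ for all $M$ of genus $g\ge2$?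

The answer is that Corollary C is sharp.

**Theorem 1.** *Let $\eta(g)\le g$ and $\eta(g)/g\to1$. For all large $g$ there is a surface $M_g$ of genus $g$ such that $\lambda_{\eta(g)}(M_g)^2/\log g\to\infty$ as $g\to\infty$.*

**Theorem 2.** *There are absolute constants $c>0$, $\rho_0,g_0$ such that for $g\ge g_0$ and $1\le k\le g$ with $\rho:=g/(g-k)\in[\rho_0,\infty]$, and with $\rho':=\min(\rho,g^{1/10})$,*
$$\sup_{\mathrm{genus}(M)=g}\lambda_k(M)^2\ \ge\ c\Big(\frac{\rho'}{\log\rho'}\Big)^{1/3}\log g .$$
*In particular $\sup_M\lambda_g(M)^2\ge c'g^{1/30}(\log g)^{2/3}$.*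

**Corollary 3.** *Let $\eta:\mathbb N\to\mathbb N$ with $\eta(g)\le g$. There is $C$ with $\lambda_{\eta(g)}(M)^2\le C\log(g+1)$ for all $M$ of all genera $g\ge2$ if and only if $\limsup_g\eta(g)/g<1$.*

All three follow from one construction.

**Theorem 4.** *There are absolute constants $h_0\ge2$, $p_0$, $C_0$ such that for every prime $p\ge p_0$ and every real $2\le K\le p^{1/4}$, with $Q=SL_2(\mathbb F_p)$, there are an integer $1\le J=J(K)\le C_0K^3\log K$ depending only on $K$, a surface $M$ of genus $g=1+|Q|(h_0-1+2J)$, and a subspace $S\subset H^1(M;\mathbb R)$ with $\dim S\le2J|Q|$, such that*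
$$|\omega|_{L^2}^2\ge K\log p\qquad\text{for every }\omega\in H^1(M;\mathbb Z)\setminus S .$$

Theorem 4 already answers the question. Fix $K$ and let $p\to\infty$. Then $J$ and $h_0$ are fixed, $g\le p^4$ for large $p$, and
$$\frac{\dim S}{g}\le\frac{2J|Q|}{g}\to\frac{2J}{2J+h_0-1}<1 .$$
Since $\eta(g)/g\to1$, we have $\eta(g)>\dim S$ for large $p$. Among any $\eta(g)$ independent lattice vectors one is then outside $S$, so $\lambda_{\eta(g)}(M)^2\ge K\log p\ge\frac K4\log g$. Taking $K=2,3,4,\dots$ and suitably increasing $p$ gives a sequence along which $\lambda_{\eta(g)}^2/\log g\to\infty$. In particular the second alternative fails for every such $\eta$.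

Below, $C,C_1,C_2,\dots\ge1$ and $c,c_0,c_1,\theta>0$ are absolute constants; an unnumbered $C$ may change from line to line.

## 2. Handles with neighboring feet, and handles with distant feet

Section 1 suggests a plan. Take a surface $\Sigma$ of genus $h$ on which short closed curves are trivial, attach $N$ handles of large modulus $m$, and let $S$ be the span of the duals of the $N$ cuffs. The genus is $g=N+h$, so $\dim S=N$ is below $\eta(g)$ if $h/g$ is not too small. Classes that wind on a cuff cost at least $m$ by (1). There remain the classes coming from $\Sigma$, and one hopes that the absence of short curves on $\Sigma$ makes them expensive.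

Suppose the two feet of every handle are put close together. Precisely, let $\Delta_1,\dots,\Delta_N\subset\Sigma$ be disjoint closed coordinate discs $\{|\zeta|\le2\}$ and let the $i$-th handle have both feet inside $\{|\zeta|<1\}\subset\Delta_i$. Let $\omega=df$ be a lattice vector of $\Sigma$, of energy $E$. On $\Delta_i$ lift $f$ to a real function $\tilde f$ with mean $\bar a$ (for Lebesgue measure in $\zeta$), and replace it by $\bar a+\chi(\tilde f-\bar a)$, where $\chi=0$ for $|\zeta|\le1$ and $\chi=|\zeta|-1$ for $1\le|\zeta|\le2$. The new energy on $\Delta_i$ is at most $2\int_{\Delta_i}|df|^2+2\int_{\Delta_i}|\tilde f-\bar a|^2\le C\int_{\Delta_i}|df|^2$, by the Poincaré inequality on a disc. The new map is constant near both feet, so it extends over the handle by a constant. We get a class on $M$ of energy at most $CE$.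

If $\omega_1,\dots,\omega_i$ are independent on $\Sigma$, their extensions together with the cuff duals are independent on $M$. Indeed, restrict a relation to $\Sigma$ minus the feet: the cuff duals restrict to $0$ there, and $H^1(\Sigma)\to H^1(\Sigma\setminus\text{feet})$ is injective, so the coefficients of the $\omega$'s vanish. The cuff duals are independent because the complement of the cuffs is connected. Therefore
$$\lambda_{N+i}(M)^2\le\max\big(\tfrac1m,\;C\lambda_i(\Sigma)^2\big).\tag{4}$$
This is the point where the plan stops. With $i=\lfloor h/2\rfloor$, Corollary C for $\Sigma$ bounds the right side by $C\log(h+1)$ with an absolute constant, however large $N/h$ is. For larger $i$, inequality (4) bounds the rank $N+i$ problem on $M$ by the rank $i$ problem on $\Sigma$, which is the question we started from. The handles have not made the classes of $\Sigma$ any more expensive.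

A handle with distant feet does charge something. If a map takes constant values $b_\pm$ at the two ends of a cylinder of modulus $m$ and does not wind there, then by Cauchy–Schwarz along vertical lines it has energy at least $d^2/m$ on the cylinder, with $d$ the distance of $b_+$ and $b_-$ in $\mathbb R/\mathbb Z$. So a map $f$ must pay $\frac1m\sum_hd_h^2$. If the handles pair small pieces ("cells") of $\Sigma$ along the edges of an expander graph, this sum controls the deviation of $f$ from a constant. Here is what one should then expect from a map of energy $E<K\log p$, where cells have diameter about $1/R$.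

Expansion leaves at most $O(mE)$ cells on which $f$ is away from one fixed value. A level set of $f$ at a level far from that value runs only through such cells. A cell carrying energy $e$ meets a set of levels of measure $O(\sqrt e)$, so by Cauchy–Schwarz an average level meets $O(\sqrt{mE}\sqrt E)=O(\sqrt mE)$ cells. This is a curve system of length $O(\sqrt m\,E/R)$, which is less than a small multiple of $\log p$ if $R$ is large compared with $\sqrt mK$. It goes essentially through at most $E/m$ handles, by (1). If all closed curves that are this short and use this few handles are trivial (a girth condition), the level set is trivial modulo the cuffs, and the class was in $S$.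

The price is $R^2$ handles per unit of area, with $m\approx K\log R$ and $R^2\approx mK^2\approx K^3\log K$. This is the $J$ of Theorem 4. Three things have to be arranged: curves on $\Sigma$ of length $o(\log p)$ are trivial, the handles form an expander, and handles and core together have large girth.

## 3. Congruence covers of an arithmetic surface

The aim here is a tower of covers in which short curves are trivial. Let $O=\mathbb Z^4$, where $(a,b,c,d)$ stands for
$$\begin{pmatrix}a+c\sqrt3&b+d\sqrt3\\-b+d\sqrt3&a-c\sqrt3\end{pmatrix},\qquad \det=a^2+b^2-3c^2-3d^2 .$$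
This is an order in the quaternion algebra $(-1,3)_{\mathbb Q}$: the matrices for $b$ and $c$ have squares $-1$ and $3$ and anticommute. If $a^2+b^2=3(c^2+d^2)$ with integers, then $3\mid a,b$ (squares mod $3$ are $0,1$), so $3\mid c^2+d^2$ and $3\mid c,d$; by descent all are $0$. So the norm is anisotropic over $\mathbb Q$, the algebra is a division algebra, and its norm-one group $O^1$ is a cocompact lattice in $SL_2(\mathbb R)$ (Katok, *Fuchsian Groups*, Ch. 5). By Selberg's lemma fix a torsion-free subgroup $\Gamma_0\subset O^1$ of finite index. Then $-1\notin\Gamma_0$, and $\Sigma_0=\Gamma_0\backslash\mathbb H$ is a closed hyperbolic surface of some genus $h_0\ge2$.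

For a prime $p\ge5$, $O/pO$ is a quaternion algebra over $\mathbb F_p$, hence isomorphic to $M_2(\mathbb F_p)$ by Wedderburn's theorem, with reduced norm corresponding to $\det$. Reduction gives a homomorphism $r_p:\Gamma_0\to Q=SL_2(\mathbb F_p)$.

For example, $\gamma=(2,0,1,0)\in O^1$ is $\operatorname{diag}(2+\sqrt3,2-\sqrt3)$. Since $(2+\sqrt3)^3=26+15\sqrt3$, we have $\gamma^3=(26,0,15,0)\equiv1$ mod $5$. It moves $i$ by $6\log(2+\sqrt3)\approx7.9$, more than $2\log5\approx3.2$. The lemma says this is no accident.

**Lemma 5.** *There is $D_0$ such that if $1\ne\gamma\in\Gamma_0$ and $r_p(\gamma)=\pm1$, then $d(y,\gamma y)\ge2\log p-2D_0$ for all $y\in\mathbb H$.*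

*Proof.* Write $\gamma=(a,b,c,d)$. The four basis elements of $O$ are a basis of $O/pO$, so $r_p(\gamma)=\pm1$ forces $p\mid b,c,d$. Not all of $b,c,d$ vanish: otherwise $a^2=1$ and $\gamma=\pm1$, which is excluded. Hence
$$2\cosh d(i,\gamma i)=\|\gamma\|^2=2a^2+2b^2+6c^2+6d^2\ge2p^2,$$
and since $\cosh s\le e^s$ we get $d(i,\gamma i)\ge2\log p$. For general $y$ let $D_0=\operatorname{diam}\Sigma_0$ and choose $\sigma\in\Gamma_0$ with $d(\sigma^{-1}y,i)\le D_0$. The element $\sigma^{-1}\gamma\sigma\ne1$ also reduces to $\pm1$, and $d(y,\gamma y)=d(\sigma^{-1}y,\sigma^{-1}\gamma\sigma\,\sigma^{-1}y)\ge d(i,\sigma^{-1}\gamma\sigma i)-2D_0$. $\square$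

## 4. A spectral gap on $SL_2(\mathbb F_p)$, and its conjugates

Here we obtain the expander. Put
$$u(\alpha)=\begin{pmatrix}1&\alpha\\0&1\end{pmatrix},\quad l(\beta)=\begin{pmatrix}1&0\\\beta&1\end{pmatrix},\quad\mathsf a=u(2),\quad\mathsf b=l(2).$$
By Sanov's theorem $\mathsf a,\mathsf b$ freely generate a free group in $SL_2(\mathbb Z)$; for odd $p$ they generate $SL_2(\mathbb F_p)$. The theorem of Bourgain and Gamburd (Ann. of Math. 167 (2008), Theorem 1) says: if a finite set $\mathcal S\subset SL_2(\mathbb Z)$ generates a non-elementary group, the Cayley graphs of $SL_2(\mathbb F_p)$ with respect to $\mathcal S$ mod $p$, for large $p$, form a family of expanders. (In the present case Selberg's $3/16$ theorem also suffices.) In terms of functions: there is $\theta>0$ such that for $p\ge p_0$ and every $F:Q\to\mathbb C$ with mean $\bar F$,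
$$\sum_{x\in Q}\big(|F(\mathsf ax)-F(x)|^2+|F(\mathsf bx)-F(x)|^2\big)\ge\theta\sum_{x\in Q}|F(x)-\bar F|^2 .\tag{5}$$

To see what a uniform $\theta$ excludes, take the cyclic group $\mathbb Z/n$ with the generator $1$ and $F(x)=e^{2\pi ix/n}$. The left side would be $4n\sin^2(\pi/n)$ and the sum on the right is $n$, so no $\theta>0$ works for all $n$. A slowly varying function exists there; (5) forbids it.

For $x_0\in Q$, (5) also holds with $\mathsf a,\mathsf b$ replaced by $x_0\mathsf ax_0^{-1},x_0\mathsf bx_0^{-1}$: apply (5) to $y\mapsto F(x_0y)$ and substitute $x=x_0y$. This freedom costs nothing in expansion, and it gives the girth.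

## 5. Words with random conjugators

We want a word mixing core elements and handle elements to be nontrivial in $Q$ with high probability. Let $\mathcal J$ be a finite set, let $F^{(j)}$ ($j\in\mathcal J$) be free on $t_{j,1},t_{j,2}$, and let $G=\Gamma_0*\big(*_jF^{(j)}\big)$. For $(x_j)\in Q^{\mathcal J}$ put
$$s_{j,1}=x_j\mathsf ax_j^{-1},\qquad s_{j,2}=x_j\mathsf bx_j^{-1},$$
and let $\Phi:G\to Q$ be the homomorphism with $\Phi|_{\Gamma_0}=r_p$ and $\Phi(t_{j,\iota})=s_{j,\iota}^{-1}$. For $f\in F^{(j)}$ let $\bar f\in SL_2(\mathbb F_p)$ be its image under $t_{j,1}\mapsto\mathsf a^{-1}$, $t_{j,2}\mapsto\mathsf b^{-1}$. Then $\Phi(f)=x_j\bar fx_j^{-1}$.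

**Lemma 6.** *Let $w=\gamma_0f_1\gamma_1\cdots f_n\gamma_n$ with $n\ge1$, $\gamma_i\in\Gamma_0$, $f_i\in F^{(j_i)}$. Assume that every $\bar f_i$ is noncentral, and that for $1\le i\le n-1$ either $j_i\ne j_{i+1}$ or $r_p(\gamma_i)$ is noncentral. If $x_j=u(\alpha_j)l(\beta_j)u(\alpha_j')$ with independent uniform $\alpha_j,\beta_j,\alpha_j'\in\mathbb F_p$, then $\Pr[\Phi(w)=1]\le6n/p$.*

Some such hypothesis is needed: with $f_2=f_1^{-1}$, $j_1=j_2$ and $\gamma_0=\gamma_1=\gamma_2=1$, the word is trivial for all choices.

*Proof.* Let $\mathbf k=\overline{\mathbb F}_p$, and for $x\in SL_2(\mathbf k)^{\mathcal J}$ put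
$$w(x)=r_p(\gamma_0)\,x_{j_1}\bar f_1x_{j_1}^{-1}\,r_p(\gamma_1)\cdots x_{j_n}\bar f_nx_{j_n}^{-1}\,r_p(\gamma_n).$$
For $x\in Q^{\mathcal J}$ this is $\Phi(w)$.

**Step 1: $w(x)\ne1$ for some $x$ over $\mathbf k$.** We produce a one-parameter family on which $w(x)$ has a visible leading term. A noncentral element of $SL_2(\mathbf k)$ has at most two eigenlines and $\mathbb P^1(\mathbf k)$ is infinite. So there is $h'\in SL_2(\mathbf k)$ such that $h'^{-1}e_1$ is not an eigenvector of any $\bar f_i$; that is, $\kappa_i:=(h'\bar f_ih'^{-1})_{21}\ne0$ for all $i$. Next choose lines $\xi_j\in\mathbb P^1(\mathbf k)$, one after the other for the finitely many $j$ that occur, such that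
$$r_p(\gamma_i)\xi_{j_{i+1}}\ne\xi_{j_i}\qquad(1\le i\le n-1).$$
If $j_i\ne j_{i+1}$, the line chosen later has to avoid one point. If $j_i=j_{i+1}$, the line has to avoid the eigenlines of the noncentral matrix $r_p(\gamma_i)$. In all, each line avoids finitely many points. Pick $h_j\in SL_2(\mathbf k)$ with $h_je_1\in\xi_j$; the condition becomes $(h_{j_i}^{-1}r_p(\gamma_i)h_{j_{i+1}})_{21}\ne0$.

Put $x_j=h_ju(t)h'$ with $t\in\mathbf k$, and let $e_{12}$ be the matrix with a single $1$ in the upper right corner, so $u(t)=1+te_{12}$ and $e_{12}Ye_{12}=Y_{21}e_{12}$ for every $Y$. Then $u(t)(h'\bar f_ih'^{-1})u(-t)$ has degree $2$ in $t$ with $t^2$-coefficient $-\kappa_ie_{12}$. So the $t^{2n}$-coefficient of $w(x)$ is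
$$\Big(\prod_i(-\kappa_i)\Big)\,r_p(\gamma_0)h_{j_1}\,e_{12}\,(h_{j_1}^{-1}r_p(\gamma_1)h_{j_2})\,e_{12}\cdots e_{12}\,h_{j_n}^{-1}r_p(\gamma_n),$$
which is a nonzero scalar times $r_p(\gamma_0)h_{j_1}e_{12}h_{j_n}^{-1}r_p(\gamma_n)\ne0$. As $n\ge1$, $w(x)$ is nonconstant in $t$, so $w(x)\ne1$ for some $t$.

**Step 2: from one point to most points.** We convert nonvanishing into a probability. We compute
$$u(\alpha)l(\beta)u(\alpha')=\begin{pmatrix}1+\alpha\beta&\alpha+\alpha'(1+\alpha\beta)\\\beta&1+\beta\alpha'\end{pmatrix},$$
and every matrix of $SL_2$ with nonzero lower-left entry is of this form. So the map $(\alpha,\beta,\alpha')\mapsto u(\alpha)l(\beta)u(\alpha')$ has dense image in the irreducible variety $SL_2$, and the product map has dense image in $SL_2^{\mathcal J}$, which is also irreducible. By Step 1, some entry of $w-1$ is therefore a nonzero polynomial in the variables $\alpha_j,\beta_j,\alpha_j'$. Its coefficients lie in $\mathbb F_p$, and its degree is at most $6n$, since the entries of $x_j$ and of $x_j^{-1}$ have degree at most $3$. The Schwartz–Zippel lemma bounds the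 probability that it vanishes by $6n/p$. $\square$

## 6. Sheets, cells and handles

**Parameters.** There are a small absolute constant $\delta\in(0,\frac12]$, fixed in Section 7, and a large absolute constant $C_*$, fixed at the end of Section 8; after both, $p_0$ is chosen. Given $K\ge2$ put
$$R=C_*(K^3\log K)^{1/2},\qquad m=\delta^{-1}K\log R .\tag{6}$$
$C_*$ is at least so large that $R$ exceeds an absolute $R_0$ which ensures: $\log R\ge1$ (hence $m\ge1$); $10/R$ is less than the injectivity radius of $\Sigma_0$, hence of all its covers; balls of radius $10/R$ are $(1+10^{-3})$-close to Euclidean.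

**The net.** This fixes where handles are attached. Let $\{y_j\}_{j\in\mathcal J}$ be a maximal $1/R$-separated set in $\Sigma_0$. The balls $B(y_j,1/R)$ cover $\Sigma_0$ by maximality, and the balls $B(y_j,1/2R)$ are disjoint, so $J:=|\mathcal J|\le CR^2$ by comparing areas. Fix one net for each $K$; then $J$ depends only on $K$. Fix lifts $\tilde y_j\in\mathbb H$. In a Poincaré disc coordinate $\zeta$ centered at $y_j$ put $v=2R\zeta$; the metric is $\frac{|dv|/R}{1-|v|^2/4R^2}$, so $|v|$ is nearly $R$ times the distance to $y_j$. Take the four discs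
$$D=\{|v-v_0|<0.05\},\qquad v_0\in\{\pm0.25,\pm0.25i\},\qquad z=\frac{v-v_0}{0.05},$$
labelled $D_{j,\iota,\pm}$ with $\iota\in\{1,2\}$. The discs $\{|z|<2\}=\{|v-v_0|<0.1\}$ are pairwise disjoint (their centers are at $v$-distance at least $0.35$) and lie in $\{|v|<0.36\}\subset B(y_j,1/2R)$.

**The sheets.** Let $\Sigma_p=\Gamma_0\backslash(\mathbb H\times Q)$ with $\gamma(y,x)=(\gamma y,r_p(\gamma)x)$. It is a possibly disconnected covering of $\Sigma_0$ of degree $|Q|$. *Cells* are indexed by $\alpha=(j,x)\in\mathcal J\times Q$, with center $y_\alpha=[\tilde y_j,x]$ and $B_\alpha=B(y_\alpha,1/R)$. The discs lift to $D_{\alpha,\iota,\pm}\subset B(y_\alpha,1/2R)$. The centers are $1/R$-separated: those over different net points because projection does not increase distance, those over the same net point because of the injectivity radius. Also the $B_\alpha$ cover $\Sigma_p$. Note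
$$[\gamma\tilde y_j,x]=[\tilde y_j,r_p(\gamma)^{-1}x]=y_{(j,\,r_p(\gamma)^{-1}x)} .$$

**The handles.** Given $(x_j)\in Q^{\mathcal J}$ (to be chosen in Section 7), for each $(j,\iota,x)$ plumb the disc $D_{h+}=D_{(j,x),\iota,+}$ (coordinate $z$) to $D_{h-}=D_{(j,s_{j,\iota}x),\iota,-}$ (coordinate $z'$) by $zz'=e^{-2\pi m}$. Since $x\mapsto s_{j,\iota}x$ is a bijection, each disc is used once. The result $M$ consists of $\Sigma^\circ=\Sigma_p\setminus\bigcup\{|z|<1\}$ and $2J|Q|$ cylinders $A_h\cong\mathbb R/\mathbb Z\times[0,m]$.

$M$ is connected: for fixed $j$ the handles connect all cells $(j,\cdot)$, because $s_{j,1},s_{j,2}$ generate $Q$, and every component of $\Sigma_p$ contains cells of every type $j$. Each handle lowers the Euler characteristic by $2$, so $2-2g=|Q|(2-2h_0)-4J|Q|$, that is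
$$g=1+|Q|(h_0-1+2J).\tag{7}$$

**The subspace $S$.** Let $S$ be the set of classes Poincaré dual to elements of the span of the cuffs in $H_1(M;\mathbb R)$. There are $2J|Q|$ cuffs, so $\dim S\le2J|Q|$.

**A complex that forgets the cuffs.** To decide whether a cycle is in the span of the cuffs, we shrink each handle to an arc. Let $\hat X_p=\Sigma_p\cup\bigcup_h\mathrm{seg}_h$, where $\mathrm{seg}_h$ is an arc joining the centers $o_{h\pm}$ ($z=0$, respectively $z'=0$) of $D_{h\pm}$. It covers $\hat X_0=\Sigma_0\cup\{2J\text{ arcs}\}$, the arc $(j,\iota)$ joining $o_{j,\iota,+}$ to $o_{j,\iota,-}$, since exactly one segment is attached at each lift of such an endpoint. Attaching an arc to a path-connected space adds a free generator to $\pi_1$, so $\pi_1(\hat X_0)\cong G$. We fix the isomorphism with a base point $\tilde y_*\in\mathbb H$. The element $\gamma\in\Gamma_0$ is the projection of a path from $\tilde y_*$ to $\gamma\tilde y_*$. The element $t_{j,\iota}$ is: tail (geodesic in $\mathbb H$) from $\tilde y_*$ to $\tilde y_j$, then the *jump* (geodesic $y_j\to o_{j,\iota,+}$, the arc,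 geodesic $o_{j,\iota,-}\to y_j$), then the tail back. Products are concatenations read from left to right.

Define $\pi:M\to\hat X_p$ to be the inclusion on $\Sigma^\circ$. On $A_h$ the first third is coned onto $\overline D_{h+}$ (angle preserved, $|z|=1-3\tau/m$), the middle third is projected to $\mathrm{seg}_h$, and the last third is coned onto $\overline D_{h-}$.

**Lemma 7.** *The kernel of $\pi_*:H_1(M;\mathbb R)\to H_1(\hat X_p;\mathbb R)$ is the span of the cuffs.*

*Proof.* Attach discs $\Delta_h$ to $M$ along the middle circles of the $A_h$ and call the result $X$. The exact sequence of $(X,M)$, with $H_2(X,M)$ spanned by the $\Delta_h$ and $H_1(X,M)=0$, gives $H_1(X)=H_1(M)/\langle\text{cuffs}\rangle$. The map $\pi$ is constant on each middle circle, so it extends to $X$ by a constant on each $\Delta_h$. It remains to see that $\pi:X\to\hat X_p$ is an isomorphism in homology. It is the identity on $\Sigma^\circ$, so by the five lemma it suffices to treat $(X,\Sigma^\circ)\to(\hat X_p,\Sigma^\circ)$. By excision (using collars of $\partial\Sigma^\circ$) this map is the direct sum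 over $h$ of
$$H_*(A_h\cup\Delta_h,\partial A_h)\to H_*\big(\overline D_{h+}\cup\mathrm{seg}_h\cup\overline D_{h-},\ \partial D_{h+}\cup\partial D_{h-}\big).$$
Both total spaces are contractible ($A_h\cup\Delta_h$ deforms onto $\Delta_h$), and $\pi$ is a homeomorphism between the subspaces. By the five lemma again these are isomorphisms. $\square$

## 7. Short loops with few jumps are trivial

We now choose $(x_j)$. The thresholds are
$$\hat b=\frac{K\log p}{m}=\frac{\delta\log p}{\log R}\le\delta\log p,\qquad\hat\ell=\delta\log p .$$

The obvious choice $x_j=1$ for all $j$ does not work. For two neighboring cells $(j,x)$ and $(j',x)$ we could jump from $(j,x)$ to $(j,\mathsf ax)$, step to $(j',\mathsf ax)$, jump back to $(j',x)$ and step to $(j,x)$. This closes up with two jumps and length $O(1/R)$. But its class $t_{j,1}t_{j',1}^{-1}$ is nontrivial in $G$. Independent conjugators remove such coincidences.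

Let $\mathcal P\subset G$ be the set of elements that can be written $w=t_1\gamma_1t_2\gamma_2\cdots t_b\gamma_b$ with $1\le b\le\hat b$, $t_i=t_{j_i,\iota_i}^{\pm1}$, $\gamma_i\in\Gamma_0$, $j_{b+1}=j_1$ and
$$\sum_{i=1}^bd(\tilde y_{j_i},\gamma_i\tilde y_{j_{i+1}})\le\hat\ell .$$

**Step 1: counting $\mathcal P$.** We need few words in order to use a union bound. The points $\gamma\tilde y_j$ ($\gamma\in\Gamma_0$, $j\in\mathcal J$) are distinct and $1/R$-separated. Comparing areas, at most $CR^2e^n$ of them lie within distance $n$ of a given point. There are $4J$ choices of $t_1$. Given $t_i$, there are at most $CR^2e^{n_i}$ pairs $(\gamma_i,j_{i+1})$ with displacement $d(\tilde y_{j_i},\gamma_i\tilde y_{j_{i+1}})\le n_i$, and then $4$ choices of $(\iota_{i+1},\pm)$. Round the displacements up to integers $n_i$; then $\sum n_i\le\hat\ell+b$, and there are at most $2^{\hat\ell+2b}$ such tuples of nonnegative integers. Hence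
$$|\mathcal P|\le\sum_{1\le b\le\hat b}4J\,(4CR^2)^b\,e^{\hat\ell+b}\,2^{\hat\ell+2b}\le e^{C_9(\hat b\log R+\hat\ell)}=p^{2C_9\delta}.\tag{8}$$
If $\hat b<1$ the set is empty; if $\hat b\ge1$, the factor $4J\le CR^2$ and the number of terms are absorbed because $\log R\ge1$. Now fix $\delta=\min(\frac12,\frac1{4C_9})$, so $|\mathcal P|\le p^{1/2}$. The constant $C_9$ depends neither on $\delta$ nor on $C_*$.

**Lemma 8.** *For $p\ge p_0$ one can choose $(x_j)$ such that $\Phi(w)\ne1$ for all $1\ne w\in\mathcal P$.*

*Proof.* Let $1\ne w\in\mathcal P$.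

**Step 2: bringing $w$ into the form required by Lemma 6.** Put $j_0=j_1$ (fixed from now on) and consider expressions $w=\gamma_0f_1\gamma_1\cdots f_n\gamma_n$ with $f_i\in F^{(j_i)}$, total word length $\sum|f_i|\le b$, and
$$\sum_{i=0}^nd(\tilde y_{j_i},\gamma_i\tilde y_{j_{i+1}})\le\hat\ell,\qquad\text{where the last index is }j_{n+1}=j_0 .$$
The given expression, with $\gamma_0=1$, $n=b$, $f_i=t_i$, is one. If some $f_i=1$, delete it and merge $\gamma_{i-1}\gamma_i$; the condition persists since
$$d(\tilde y_{j_{i-1}},\gamma_{i-1}\gamma_i\tilde y_{j_{i+1}})\le d(\tilde y_{j_{i-1}},\gamma_{i-1}\tilde y_{j_i})+d(\tilde y_{j_i},\gamma_i\tilde y_{j_{i+1}}).$$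
If $\gamma_i=1$ and $j_i=j_{i+1}$ for some $1\le i\le n-1$, merge $f_if_{i+1}\in F^{(j_i)}$; a zero displacement disappears. Each move lowers $n$, so the process ends. At the end all $f_i\ne1$, and for $1\le i\le n-1$ either $j_i\ne j_{i+1}$, or $\gamma_i\ne1$ with $d(\tilde y_{j_i},\gamma_i\tilde y_{j_i})\le\hat\ell<2\log p-2D_0$. In the second case Lemma 5 shows $r_p(\gamma_i)\ne\pm1$, so $r_p(\gamma_i)$ is noncentral.

**Step 3: the probability that $w$ dies.** If $n=0$, then $w=\gamma_0\ne1$ has displacement at most $\hat\ell$ at $\tilde y_{j_0}$, and $\Phi(w)=r_p(\gamma_0)\ne1$ by Lemma 5, for every choice of $(x_j)$. Let $n\ge1$. The matrices $\mathsf a^{\pm1},\mathsf b^{\pm1}$ have operator norm $1+\sqrt2$. So the integral matrix obtained from $f_i$ has entries at most $(1+\sqrt2)^{\hat b}\le p^{0.9\delta}<p/2$ in absolute value. If it were $\equiv\pm1$ mod $p$, it would be equal to $\pm1$. But it is a nontrivial element of the free group generated freely by $\mathsf a,\mathsf b$, which is torsion-free and so does not contain $-1$. Thus $\bar f_i$ is noncentral, and Lemma 6 with $n\le\hat b$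 gives $\Pr[\Phi(w)=1]\le6\hat b/p$.

Finally $|\mathcal P|\cdot6\hat b/p\le6p^{1/2}\log p/p<1$ for $p\ge p_0$, so some choice works for all $w$ at once. $\square$

Fix such $(x_j)$. This fixes $M$.

**Lemma 9.** *Let a loop in $\hat X_p$ consist of $b\le\hat b$ jumps between cell centers (along handles, in either direction) and of core paths in $\Sigma_p$ of total length at most $\hat\ell$. Then it is null-homotopic in $\hat X_p$.*

*Proof.* If $b=0$, lift the loop to $\mathbb H\times Q$: it runs from $(y,x)$ to $(\gamma y,x)$, and since these represent the same point, $\gamma y$ comes from an element with $r_p(\gamma)=1$; also $d(y,\gamma y)\le\hat\ell$. By Lemma 5, $\gamma=1$, so the lift is closed in $\mathbb H$ and the loop is null-homotopic.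

If $b\ge1$, start at a jump. A core path from $y_{(j,x)}$ whose lift from $\tilde y_j$ ends at $\gamma\tilde y_{j'}$ ends at $y_{(j',r_p(\gamma)^{-1}x)}$. A jump of type $t_{j,\iota}^{\pm1}$ replaces $x$ by $s_{j,\iota}^{\pm1}x=\Phi(t_{j,\iota}^{\pm1})^{-1}x$. Insert tails at the cell centers: the projection of the loop to $\hat X_0$ has class conjugate to $w=t_1\gamma_1\cdots t_b\gamma_b$, where $\gamma_i$ is determined by the property that the $i$-th core path lifts to a path from $\tilde y_{j_i}$ to $\gamma_i\tilde y_{j_{i+1}}$ (possibly constant). Its displacement is at most the length of that core path, so $w\in\mathcal P$. The lift that starts at $x$ ends at $\Phi(w)^{-1}x$, so closing up means $\Phi(w)=1$. By Lemma 8, $w=1$. So the projected loop is null-homotopic in $\hat X_0$, and coverings are injective on $\pi_1$. $\square$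

## 8. What an energy below $K\log p$ forces

Let $\omega\in H^1(M;\mathbb Z)\setminus S$, $\omega=df$ with $f:M\to\mathbb R/\mathbb Z$ harmonic, $E=E(f)$; note $E>0$ as $0\in S$. **Assumption to be refuted:** $E<K\log p$.

For a disc $D$ let $K_D=\{e^{-\pi/2}<|z|\le1\}$ be the collar of height $\frac14$ in its cylinder; these collars are disjoint since $m\ge1$. Put $B_\alpha^\circ=B_\alpha\cap\Sigma^\circ$ and
$$\hat B_\alpha=\big(B(y_\alpha,3/R)\cap\Sigma^\circ\big)\cup\bigcup_{D\cap B(y_\alpha,2/R)\ne\emptyset}K_D,\qquad e_\alpha=\int_{\hat B_\alpha}|df|^2 .$$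
A point is in few of the $\hat B_\alpha$: the centers involved lie within $3/R$ of the point, or of the center of the disc $D$ whose collar contains the point, and the balls $B(y_\alpha,1/2R)$ are disjoint. So
$$\sum_\alpha e_\alpha\le C_2E .\tag{9}$$
Also $y_\alpha\in B_\alpha^\circ$: it is not in its own discs, and the discs of any other cell $\beta$ lie in $B(y_\beta,1/2R)$, which does not contain $y_\alpha$.

**Step 1: oscillation on a cell.** We show that the energy near a cell controls $f$ pointwise: any two points of $B_\alpha^\circ$ are joined by a path along which $f$ varies by at most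
$$C_1\sqrt{e_\alpha}.\tag{10}$$
Join the points by the geodesic in $B_\alpha$, and replace its intersection with each disc $D$ (a hyperbolic disc, hence convex) by the shorter arc of $\partial D$. In the plane an arc of at most half a circle is at most $\frac\pi2$ times its chord; here the factor is at most $\frac\pi2(1+10^{-2})$. So the path has length at most $4/R$. It lies in $\Sigma^\circ\cap B(y_\alpha,1.2/R)$, since the discs have diameter about $0.1/R$.

Consider a point $q$ of the path. First suppose $1\le|z(q)|\le\frac32$ for the coordinate $z$ of some $D$. The coordinate disc of radius $\frac12$ about $q$ lies in $\{\frac12<|z|<2\}$. This set is contained in $\hat B_\alpha$: the part with $|z|\ge1$ lies in $\Sigma^\circ\cap B(y_\alpha,3/R)$, as the discs $\{|z|<2\}$ are pairwise disjoint, and the part with $|z|<1$ lies in $K_D$, as $e^{-\pi/2}<\frac12$, where $D$ meets $B(y_\alpha,2/R)$. On this disc $df=\operatorname{Re}(\phi\,dz)$ with $\phi$ holomorphic and $|\phi|=|df|$ in the coordinate $z$. The mean value property gives $|\phi(q)|^2\le\frac4\pi e_\alpha$. Since $|dz|=20|dv|$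 and hyperbolic length is at least $|dv|/R$, we get $|df|(q)\le CR\sqrt{e_\alpha}$ in the hyperbolic metric.

If $q$ is any other point of the path, every $D$ is at distance at least $0.025/R$ (to reach $D$ one has to cross $\{1<|z|<\frac32\}$), so $B(q,0.02/R)\subset\Sigma^\circ\cap B(y_\alpha,3/R)$. The same argument in the coordinate $v$ centered at $q$, on a disc of radius $0.019$, gives again $|df|(q)\le CR\sqrt{e_\alpha}$. Integrating over length at most $4/R$ yields (10).

**Step 2: expansion along the handles.** We show that on each family of cells of one type $f$ is nearly constant in the mean. Put $\varphi_\alpha=e^{2\pi if(y_\alpha)}$ and $F_j(x)=\varphi_{(j,x)}$. Let the handle $h$ join the cells $\alpha,\beta$, and let $E_h$ be the energy of $f$ on $A_h$. For some $\vartheta$ we have $\int_0^mf_\tau(\vartheta,\tau)^2d\tau\le E_h$, so $f$ changes by at most $\sqrt{mE_h}$ along this vertical line. Its ends lie in $\partial D_{h+}\subset B_\alpha^\circ$ and $\partial D_{h-}\subset B_\beta^\circ$. With (10), $|\varphi_\alpha-\varphi_\beta|^2\le C(e_\alpha+e_\beta+mE_h)$. Each cell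 has four feet. Sum over all handles, use $m\ge1$ and (9), and apply for each $j$ the inequality (5) conjugated by $x_j$. With $c_j$ the mean of $F_j$,
$$\sum_j\sum_x|F_j(x)-c_j|^2\le C_5mE .\tag{11}$$

**Step 3: one constant for all types.** Expansion acts separately for each $j$; here we compare different $j$. If the lifts to $\mathbb H$ of $B_j^\circ$ around $\tilde y_j$ and of $B_{j'}^\circ$ around $\gamma\tilde y_{j'}$ intersect (where $B_j^\circ=B(y_j,1/R)\cap\Sigma_0^\circ$, and $\Sigma_0^\circ$ is $\Sigma_0$ minus all open discs $D_{j,\iota,\pm}$), then for every $x$ the cells $(j,x)$ and $(j',r_p(\gamma)^{-1}x)$ share a point of $\Sigma^\circ$. By (10) and (9), $\sum_x|F_j(x)-F_{j'}(r_p(\gamma)^{-1}x)|^2\le C_6E$. Since $x\mapsto r_p(\gamma)^{-1}x$ is a bijection, Cauchy–Schwarz gives $|c_j-c_{j'}|^2\le C_6E/|Q|$. The neighbor graph on $\mathcal J$ is connected, because the connected space $\Sigma_0^\circ$ is covered by the nonempty relatively open sets $B_j^\circ$. Hence $|c_j-c_{j'}|\le J\sqrt{C_6E/|Q|}$ for all $j,j'$. Moreover $|F_j|=1$, so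
$$1-|c_j|\le1-|c_j|^2=\frac1{|Q|}\sum_x|F_j(x)-c_j|^2\le\frac{C_5mE}{|Q|}.$$
Now $E<K\log p$, $K\le p^{1/4}$, $J\le CK^3\log K$, $m\le CK\log K$ and $|Q|=p(p^2-1)\ge p^3/2$ (here $C$ may depend on $\delta,C_*$). So $J^2E/|Q|\le CK^7(\log p)^3/p^3\to0$ and $mE/|Q|\to0$ as $p\to\infty$, uniformly in $K$. For $p\ge p_0$ there is therefore a unit number $\mathbf c$ (take some $c_j/|c_j|$) with $|c_j-\mathbf c|\le\frac1{10}$ for all $j$. Adding a constant to $f$, we may assume $\mathbf c=1$.

Let $\mathcal E=\{\alpha:|\varphi_\alpha-1|\ge\frac12\}$ be the set of exceptional cells. For $(j,x)\in\mathcal E$ we have $|F_j(x)-c_j|\ge0.4$, so by (11)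
$$|\mathcal E|\le C_7mE .\tag{12}$$

**Step 4: a level that meets few cells.** Let $I=[\frac14,\frac34]\subset\mathbb R/\mathbb Z$, and for $t\in I$ let $T_t=\{\alpha:t\in f(B_\alpha^\circ)\}$. (The set $f(B_\alpha^\circ)$ is a countable union of compact sets, hence measurable.) Let $H=\{\alpha:e_\alpha\ge(10C_1)^{-2}\}$; by (9), $|H|\le CE$. Suppose $\alpha\notin H$ and $f(B_\alpha^\circ)$ meets $I$. By (10), $f(y_\alpha)$ has distance at most $0.1$ from $I$, so at least $0.15$ from $0$. Then $|\varphi_\alpha-1|\ge2\sin(0.15\pi)>\frac12$, and $\alpha\in\mathcal E$. Also $f(B_\alpha^\circ)$ lies in the arc of radius $C_1\sqrt{e_\alpha}$ about $f(y_\alpha)$, so it has measure at most $2C_1\sqrt{e_\alpha}$. By Cauchy–Schwarz, (12) and (9),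
$$\int_I|T_t|\,dt\le\tfrac12|H|+2C_1\sum_{\alpha\in\mathcal E}\sqrt{e_\alpha}\le CE+2C_1\sqrt{C_7mE}\sqrt{C_2E}\le C\sqrt m\,E .$$
By Markov's inequality the set of $t\in I$ with
$$|T_t|\le C_8\sqrt m\,E\tag{13}$$
has positive measure. By Sard's theorem we can fix such a $t$ that is also a regular value of $f$ and of the restrictions of $f$ to all circles $\partial D$.

**Step 5: few handles are wound around.** Let $W$ be the set of handles $h$ with $\deg(f|_{\partial D_{h+}})\ne0$, equivalently $\deg(f|_{\partial D_{h-}})\ne0$. By (1), $E_h\ge m$ for $h\in W$, so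
$$|W|\le\frac Em<\frac{K\log p}m=\hat b .\tag{14}$$

**Step 6: choosing $C_*$.** We make the cells met by the level $t$ short in total. By (13), $E<K\log p$ and (6),
$$\frac{6|T_t|}R\le\frac{6C_8\sqrt m\,K\log p}R=\frac{6C_8\,\delta^{-1/2}K^{3/2}(\log R)^{1/2}}R\,\log p .$$
Since $K^3\log K\le K^4$ and $K\ge2$, $\log R\le\log C_*+2\log K\le\big(\frac{\log C_*}{\log2}+2\big)\log K$, while $R^2=C_*^2K^3\log K$. So a large absolute $C_*$ gives $R^2\ge36C_8^2\delta^{-3}K^3\log R$, that is,
$$\frac{6|T_t|}R\le\delta\log p=\hat\ell .\tag{15}$$
This is legitimate because $C_1,\dots,C_9$ depend neither on $\delta$ nor on $C_*$.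

## 9. From the level set to a simple cycle in a graph

Let $Z=f^{-1}(t)$, an oriented closed $1$-manifold, Poincaré dual to $\omega$ up to sign, and transverse to all circles $\partial D$. Since $\omega\notin S$, $[Z]$ is not in the span of the cuffs, so $\pi_*[Z]\ne0$ in $H_1(\hat X_p;\mathbb R)$ by Lemma 7. We derive a contradiction with Lemma 9.

**Step 1: moving $\pi_*[Z]$ into the cells met by $Z$.** The purpose is to remove the handles that $Z$ enters without winding. Let $D^+=\{|z|<\frac{11}{10}\}\subset\Sigma_p$ and
$$U_\alpha=B_\alpha\cup\bigcup\{D^+:\overline D\cap B_\alpha\ne\emptyset\},\qquad V=\bigcup_{\alpha\in T_t}U_\alpha,\qquad Y=V\cup\bigcup_{h\in W}\mathrm{seg}_h .$$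
Each $U_\alpha$ is open, path-connected and contained in $B(y_\alpha,2/R)$. We claim that $\pi_*[Z]$ is represented by a cycle in $Y$.

The $B_\alpha^\circ$ cover $\Sigma^\circ$, and a point of $Z$ in $B_\alpha^\circ$ puts $\alpha$ in $T_t$; so $Z\cap\Sigma^\circ\subset V$. If $Z$ meets $\partial D$, then $\overline D\cap B_\alpha\ne\emptyset$ for some $\alpha\in T_t$, so $\overline D\subset U_\alpha\subset V$.

If $h\in W$, then $f$ maps both circles $\partial D_{h\pm}$ onto $\mathbb R/\mathbb Z$, so $Z$ meets both, both closed discs are in $V$, and $\pi(Z\cap A_h)\subset\overline D_{h+}\cup\mathrm{seg}_h\cup\overline D_{h-}\subset Y$.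

If $h\notin W$, the part of the $0$-chain $\partial(Z\cap A_h)$ on each end circle has total degree $\pm\deg(f|_{\partial D_{h\pm}})=0$. So it bounds a chain $c_\pm$ in $\overline D_{h\pm}$; take $c_\pm=0$ if $Z\cap\partial D_{h\pm}=\emptyset$, and note that otherwise $\overline D_{h\pm}\subset V$. The cycle $\pi(Z\cap A_h)-c_+-c_-$ lies in the contractible set $\overline D_{h+}\cup\mathrm{seg}_h\cup\overline D_{h-}$, so it is null-homologous. We may replace $\pi(Z\cap A_h)$ by $c_++c_-$, which lies in $V$. Doing this for all $h\notin W$ proves the claim.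

**Step 2: a graph with realized edges.** We now make cycles in $Y$ combinatorial. For $h\in W$ we have $o_{h\pm}\in V$; choose $\alpha_h,\beta_h\in T_t$ with $o_{h+}\in U_{\alpha_h}$ and $o_{h-}\in U_{\beta_h}$. Let $\mathcal G$ be the multigraph with vertex set $T_t$ and two kinds of edges, each realized by a path in $\hat X_p$ between cell centers:

- a *core edge* $\alpha\beta$ whenever $\alpha\ne\beta$ and $U_\alpha\cap U_\beta\ne\emptyset$, realized by the geodesic from $y_\alpha$ to $y_\beta$ in the embedded disc $B(y_\alpha,6/R)$, of length at most $4/R$ (the reversed geodesic lies in $B(y_\beta,6/R)$, so the direction does not matter);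
- for each $h\in W$ one *handle edge* between $\alpha_h$ and $\beta_h$, realized by a geodesic from $y_{\alpha_h}$ to the center of the cell containing $D_{h+}$, the jump along $h$, and a geodesic to $y_{\beta_h}$. Each geodesic has length at most $3/R$, since $o_{h+}$ is within $2/R$ of $y_{\alpha_h}$ and within $1/2R$ of the center of its cell, and similarly for $o_{h-}$.

**Step 3: every loop in $Y$ is freely homotopic in $\hat X_p$ to the realization of a closed walk in $\mathcal G$, possibly constant.** This transfers homology from $Y$ to $\mathcal G$. The space $Y$ is the locally path-connected space $V$ with arcs attached at the points $o_{h\pm}\in V$. So a loop in $Y$ is freely homotopic in $Y$ to a cyclic concatenation of paths in $V$ and full traversals of segments $\mathrm{seg}_h$, $h\in W$. Subdivide each path in $V$ into subpaths $\sigma_i$ from $q_{i-1}$ to $q_i$ with $\sigma_i\subset U_{\alpha_i}$, $\alpha_i\in T_t$.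

Since $\sigma_i$ lies in the embedded disc $B(y_{\alpha_i},2/R)$, it is homotopic rel endpoints to the geodesic $q_{i-1}\to y_{\alpha_i}$ followed by the geodesic $y_{\alpha_i}\to q_i$.

At a division point $q_i\in U_{\alpha_i}\cap U_{\alpha_{i+1}}$ between two subpaths, the path $y_{\alpha_i}\to q_i\to y_{\alpha_{i+1}}$ has length less than $4/R$ and lies in the embedded disc $B(y_{\alpha_i},6/R)$. So it is homotopic rel endpoints to the core edge $\alpha_i\alpha_{i+1}$, or to a constant if $\alpha_i=\alpha_{i+1}$.

At a segment end, say $q_i=o_{h+}\in U_{\alpha_i}\cap U_{\alpha_h}$, insert $o_{h+}\to y_{\alpha_h}\to o_{h+}$. As before $y_{\alpha_i}\to o_{h+}\to y_{\alpha_h}$ is homotopic to a core edge or a constant. The remaining piece $y_{\alpha_h}\to o_{h+}$ is homotopic, inside $B(y_{\alpha_h},6/R)$, to the geodesic from $y_{\alpha_h}$ to the center of the cell of $D_{h+}$ followed by the geodesic from there to $o_{h+}$. The same applies at $o_{h-}$. So $y_{\alpha_h}\to o_{h+}$, then $\mathrm{seg}_h$, then $o_{h-}\to y_{\beta_h}$, is homotopic to the realized handle edge; traversals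 in the opposite direction are treated in the same way. This proves the assertion.

**Step 4: the contradiction.** By Step 3 the image of $H_1(Y;\mathbb R)$ in $H_1(\hat X_p;\mathbb R)$ lies in the image of $H_1(\mathcal G;\mathbb R)$, which is spanned by simple cycles (loops and double edges included). By Step 1, $\pi_*[Z]\ne0$ lies in this image. So some simple cycle of $\mathcal G$ is not null-homologous in $\hat X_p$. It has $a\le|T_t|$ vertices and $a$ edges, of which $b\le|W|\le\hat b$ are handle edges, by (14). Its realization has $b$ jumps and total core length at most $6a/R\le\hat\ell$, by (15). By Lemma 9 it is null-homotopic, which is a contradiction.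

Hence $E\ge K\log p$. Since $J\le CR^2\le C_0K^3\log K$, and with (7) and $\dim S\le2J|Q|$, Theorem 4 is proved. $\blacksquare$

## 10. All genera, and the rate

Theorem 4 gives surfaces of special genera. To reach every large genus we add further handles; now only their number matters, not where they are.

**Proposition 10.** *There are $g_0,c_0,c_1>0$ such that for $g\ge g_0$ and $2\le K\le g^{1/20}$ there are a surface $M'$ of genus $g$ and a subspace $S'\subset H^1(M';\mathbb R)$ with $\dim S'\le g-\frac{c_0g}{K^3\log K}$ and $|\omega|_{L^2}^2\ge c_1K\log g$ for all $\omega\in H^1(M';\mathbb Z)\setminus S'$.*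

*Proof.*

**Step 1: choice of $p$.** We find a prime for which Theorem 4 nearly fills genus $g$. With $J=J(K)$, let $p$ be the largest prime with $g_p:=1+|SL_2(\mathbb F_p)|(h_0-1+2J)\le g$. For large $g$ we have $J\le C_0K^3\log K\le g^{0.16}$, so every prime up to $g^{0.27}$ is admissible; thus $p$ exists and tends to infinity with $g$. By Bertrand's postulate the next prime is at most $2p$, so $g\le1+8p^3(h_0-1+2J)$. Hence, for large $g$, $p^3\ge cg^{0.84}$, so $\log p\ge\frac14\log g$ and $p^{1/4}\ge g^{1/20}\ge K$. Moreover $h_0-1+2J\le CK^3\log K$, so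
$$|SL_2(\mathbb F_p)|(h_0-1)\ge\frac{p^3}2\ge\frac{c_0g}{K^3\log K}.$$

**Step 2: the surface and the subspace.** We bring the genus up to $g$ and keep track of dimensions. Take $M,S$ from Theorem 4 and put $k=g-g_p$. Choose $2k$ disjoint coordinate discs $\{|z|<2\}$ in $M$ and plumb the unit discs in pairs by cylinders of modulus $m'=K\log p$. The result $M'$ has genus $g$. Let $M^-=M\setminus\bigcup\{|z|<1\}$, and let $V'\subset H^1(M';\mathbb R)$ be the classes with zero period on the new cuffs. By (1), integral classes outside $V'$ have squared norm at least $m'\ge\frac K4\log g$.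

A class in $V'$ restricts to $M^-$ with zero boundary periods. From the exact sequence of $(M,M^-)$, where $H^1(M,M^-)=0$ and the map to $H^2(M,M^-)$ is given by the boundary periods, it extends uniquely to a class on $M$; with integral coefficients the same holds, so integral classes extend to integral ones. This defines a linear map $V'\to H^1(M;\mathbb R)$. Its kernel consists of classes that vanish on $M^-$, so it lies in the image of $H^1(M',M^-;\mathbb R)\cong\mathbb R^k$. Let $S'$ be the preimage of $S$ in $V'$. Then, using $g=g_p+k$,
$$\dim S'\le\dim S+k\le2J|SL_2(\mathbb F_p)|+k\le g-|SL_2(\mathbb F_p)|(h_0-1)\le g-\frac{c_0g}{K^3\log K}.$$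

**Step 3: classes in $V'\setminus S'$ are expensive.** We carry such a class back to $M$ at the cost of a constant factor. Let $\omega\in V'\setminus S'$ be integral with energy $E'$, $\omega=df$. On each annulus $1\le|z|<2$ the map $f$ lifts to a real function $\sum_na_n(s)e^{in\vartheta}$, where $s=\log|z|\in[0,\log2)$ and here $\vartheta=\arg z$. Its energy on the annulus is
$$2\pi\sum_n\int_0^{\log2}\big(|\dot a_n|^2+n^2|a_n|^2\big)ds .$$
Given $a_n(0)$, and with the value at $s=\log2$ free, the $n$-th integral is minimized by $a_n(s)=a_n(0)\frac{\cosh(|n|(\log2-s))}{\cosh(|n|\log2)}$, and integration by parts gives the minimum $|n|\tanh(|n|\log2)\,|a_n(0)|^2$. So the annulus carries energy at least $2\pi\sum_n|n|\tanh(|n|\log2)|a_n(0)|^2$. The harmonic extension of the boundary values to $|z|<1$ has energy $2\pi\sum_n|n||a_n(0)|^2$. Since $\tanh(|n|\log2)\ge\tanh(\log2)=\frac35$ for $n\ne0$, this is at most $\frac53$ times the energy on the annulus.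

Restrict $f$ to $M^-$ and extend over all discs in this way. The result is a continuous $W^{1,2}$ map on $M$, in an integral class that is not in $S$, with energy at most $E'+\frac53E'=\frac83E'$. By Theorem 4 and the minimality of harmonic maps, $\frac83E'\ge K\log p$, so $E'\ge\frac38K\log p\ge\frac3{32}K\log g$. The proposition holds with $c_1=\frac3{32}$. $\square$

**Proof of Theorem 2.** We choose $K$ as large as $\dim S'<k$ permits. We may assume $c_0\le1$ and, enlarging $g_0$, that $g_0^{1/10}\ge\rho_0$, so $\rho'\ge\rho_0$. Put
$$K=\Big(\frac{c_0\rho'}{2\log\rho'}\Big)^{1/3}.$$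
For $\rho_0$ large, $2\le K\le\rho'^{1/3}\le g^{1/30}$ and $\log K\le\frac13\log\rho'$, so $K^3\log K<c_0\rho'$. Therefore
$$\frac{c_0g}{K^3\log K}>\frac g{\rho'}\ge\frac g\rho=g-k,$$
and $\dim S'<k$ in Proposition 10. Any $k$ independent lattice vectors of $M'$ include one outside $S'$, so $\lambda_k(M')^2\ge c_1K\log g$. This is the assertion. For $k=g$ we have $\rho=\infty$ and $\rho'=g^{1/10}$, which gives $c'g^{1/30}(\log g)^{2/3}$. $\blacksquare$

**Proof of Theorem 1.** We have $\rho(g)=g/(g-\eta(g))\to\infty$, hence $\min(\rho(g),g^{1/10})\to\infty$. Apply Theorem 2 with $k=\eta(g)$; its proof exhibits the surface $M_g=M'$. $\blacksquare$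

**Proof of Corollary 3.** If $\limsup\eta(g)/g=1$, take $g_i\to\infty$ with $\eta(g_i)/g_i\to1$. Theorem 2 gives surfaces of genus $g_i$ with $\lambda_{\eta(g_i)}^2/\log g_i\to\infty$, so no $C$ exists. Conversely, let $\limsup\eta(g)/g<1$. Then $\eta(g)/g$ is bounded away from $1$ for all but finitely many $g$. Change $\eta$ to $0$ at the finitely many other $g$ and apply Corollary C; this covers all but finitely many genera. For each remaining genus $g$ we have $\eta(g)\le g$, so $\lambda_{\eta(g)}(M)^2\le\lambda_g(M)^2\le2g$ by (3), a bound uniform in $M$. Enlarging $C$ to cover these finitely many genera finishes the proof. $\blacksquare$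

Nothing here claims that the exponent $\frac13$ in Theorem 2, which measures how fast $C_\lambda$ must blow up as $\lambda\to1$, is optimal.
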